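\title{Self-similar wild Cantor sets in $\mathbb R^n$}

\begin{abstract}
For every $n\ge 3$ we construct a wild Cantor set in $\mathbb R^n$ that is the attractor of finitely many similarities of one ratio with pairwise disjoint images. Such a set is quasi-self-similar, so quasi-self-similar wild Cantor sets exist in every dimension $n\ge5$; this answers a question posed by Pankka and Wu. The construction carries out $n-2$ rounds of Antoine-type subdivision in a flat periodic model, wraps the resulting pattern of tori around each of finitely many explicit shapes, and then isotopes the curved small tori to exact similar copies of the shapes. We also show that every Hausdorff dimension in $(n-2,n)$ occurs for quasi-self-similar wild Cantor sets, and that for $n\ge5$ no dimension outside $[n-2,n)$ does.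
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Cantor set} in $\mathbb R^n$ is a nonempty compact, perfect, totally disconnected subset. It is \emph{tame} if some homeomorphism of $\mathbb R^n$ maps it onto the standard ternary Cantor set contained in a line, and \emph{wild} otherwise. Blankinship extended Antoine's construction to produce wild Cantor sets in $\mathbb R^n$ for every $n\ge4$.

Wildness is a topological property of the embedding, and it puts no visible constraint on the shape of the set at small scales. The following definition, due to McLaughlin, asks that this shape be the same at all scales, up to bounded distortion.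

\begin{definition}\label{def:qss}
Let $L\ge1$. A nonempty set $X$ in a metric space $(S,d)$ is \emph{$L$-quasi-self-similar} if there is a radius $r_0>0$ such that for every ball $B$ of radius $r<r_0$ there is a map $f_B\colon B\cap X\to X$ with
\[
\frac1L\,\frac{r_0}{r}\,d(y,z)\le d\bigl(f_B(y),f_B(z)\bigr)\le L\,\frac{r_0}{r}\,d(y,z)
\qquad\text{for all }y,z\in B\cap X .
\]
The set is \emph{quasi-self-similar} if it is $L$-quasi-self-similar for some $L\ge1$.
\end{definition}

Thus every small piece of $X$, magnified to the size $r_0$, embeds in $X$ with a bi-Lipschitz constant that depends neither on the position nor on the size of the piece. Subsets of $\mathbb R^n$ carry the Euclidean metric. It does not matter below whether balls are open or closed: when we prove the property we do so for closed balls, and when we assume it we use it only for open balls. The simplest examples are attractors of finitely many similarities with disjoint images, such as the ternary Cantor set (Lemma~\ref{lem:ifs}).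

Quasi-self-similar wild Cantor sets are known to exist in $\mathbb R^4$. The question whether they exist in dimensions five and higher is posed by Pankka and Wu~\cite{PW}. An Antoine-type set is the intersection of nested families of linked thickened tori $T^{n-2}\times B^2$, and quasi-self-similarity asks that the families at all depths look alike. For $n=3$ the links of a closed chain can be small similar copies of the round solid torus that contains them, which suggests a positive answer. For larger $n$ one subdivision shrinks only one of the $n-2$ circular directions, the tori produced by $n-2$ successive subdivisions come in several shapes, and they are bent by the torus that contains them; the distortions could accumulate from one generation to the next. We show that they can be removed altogether.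

For similarities $\phi_1,\dots,\phi_M$ that map a compact set $K$ into itself and a word $w=w_1\cdots w_p$ in the alphabet $\{1,\dots,M\}$ put $\phi_w=\phi_{w_1}\circ\dots\circ\phi_{w_p}$. The \emph{attractor} is
\[
X=\bigcap_{p\ge0}K^{(p)},\qquad K^{(p)}=\bigcup_{|w|=p}\phi_w(K).
\]

\begin{theorem}\label{thm:A}
Let $n\ge3$. There are a compact set $K\subset\mathbb R^n$ and a finite family of similarities of $\mathbb R^n$, all of the same ratio $\varepsilon<1$, mapping $K$ onto pairwise disjoint subsets of $\operatorname{int}K$, such that the attractor $X\subset K$ is a Cantor set with $\pi_1(\mathbb R^n\setminus X)\ne1$. This set $X$ is wild and quasi-self-similar, and the maps $f_B$ can be taken to be restrictions of similarities.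
\end{theorem}

In particular there is a quasi-self-similar wild Cantor set in $\mathbb R^n$ for every $n\ge5$. The second theorem describes how large such sets can be. We write $\mathcal H^s$ for the $s$-dimensional Hausdorff measure and $\dim_H$ for the Hausdorff dimension.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] Let $n\ge3$. For every $d\in(n-2,n)$ there is a quasi-self-similar wild Cantor set in $\mathbb R^n$ of Hausdorff dimension exactly $d$.
\item[(ii)] A quasi-self-similar Cantor set in $\mathbb R^n$ has Hausdorff dimension less than $n$. If $n\ge5$, a wild Cantor set $X\subset\mathbb R^n$ has $\mathcal H^{n-2}(X)>0$, hence $\dim_HX\ge n-2$.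
\end{enumerate}
\end{theorem}

The last assertion of (ii) uses McMillan's taming theorem~\cite{McM}; nothing else in the paper depends on it. We do not decide whether dimension exactly $n-2$ occurs for a quasi-self-similar wild Cantor set.

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:A} to finding an attractor whose complement is not simply connected. The building block, for the geometry and for the topology, is a closed chain of solid tori in $\mathbb R^3$ (Section~\ref{sec:chain}). Section~\ref{sec:low} carries out the geometric construction by hand for $n=3$ and $n=4$, and Sections~\ref{sec:shapes} and~\ref{sec:sim} do it in general. Sections~\ref{sec:stage} and~\ref{sec:wild} find a loop of infinite order in the complement, and Section~\ref{sec:dim} proves Theorem~\ref{thm:B}.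

\medskip\noindent\textbf{Notation.} Throughout, $m=n-2\ge1$ and $\mathbb R^n=\mathbb R^m\times\mathbb R^2$ with the standard basis $e_1,\dots,e_m,e_{m+1},e_{m+2}$. Points of $\mathbb R^2$ are written $z=(u,v)$, and $B_R\subset\mathbb R^2$ is the closed disk of radius $R$ about $0$. We put $\mathbb T=\mathbb R/2\pi\mathbb Z$; the torus $\mathbb T^l$ is the $l$-fold product, and $\mathbb T^0$ is a point.

\section{Reduction to the fundamental group of the complement}\label{sec:reduction}

The first lemma takes care of quasi-self-similarity, and the second gives a criterion for wildness.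

\begin{lemma}\label{lem:ifs}
Let $K\subset\mathbb R^n$ be compact and nonempty, and let $\phi_1,\dots,\phi_M$, $M\ge2$, be similarities of ratio $\varepsilon\in(0,1)$ such that the sets $\phi_i(K)$ are pairwise disjoint subsets of $K$. Then the attractor $X$ is a Cantor set, and it is $(2/\varepsilon)$-quasi-self-similar with maps $f_B$ that are restrictions of similarities.
\end{lemma}

\begin{proof}
Let $g>0$ be the least distance between two of the sets $\phi_i(K)$. If two words $w,w'$ first differ in letter $j+1$, then $\phi_w(K)$ and $\phi_{w'}(K)$ lie in the images of two different sets $\phi_i(K)$ under one similarity of ratio $\varepsilon^j$, so their distance is at least $\varepsilon^jg$. Hence for each $p$ the sets $\phi_w(K)$, $|w|=p$, are pairwise disjoint; they have diameter $\varepsilon^p\operatorname{diam}K$, and each contains $M\ge2$ sets of the next generation. Every point of $X$ therefore has a unique \emph{address}, an infinite word whose initial segments $w$ satisfy $x\in\phi_w(K)$; every infinite word is an address; and $X\cap\phi_w(K)=\phi_w(X)$. The sets $\phi_w(X)$ are open and closed in $X$, have diameters tending to $0$, and contain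 more than one point each. So $X$ is compact, nonempty, totally disconnected and perfect.

Put $r_0=g/4$, and let $B$ be a closed ball of radius $r<r_0$ that meets $X$. Since $2r<g$, there is $k\ge0$ with $\varepsilon^{k+1}g\le2r<\varepsilon^kg$. Two points of $B\cap X$ are at distance less than $\varepsilon^kg$, so their addresses agree in the first $k+1$ letters, and $B\cap X\subset\phi_w(X)$ for one word $w$ of length $k+1$. The map $f_B=\phi_w^{-1}|_{B\cap X}$ takes values in $X$ and multiplies distances by $\varepsilon^{-(k+1)}$. The choice of $k$ gives
\[
2\,\frac{r_0}{r}=\frac g{2r}\le\varepsilon^{-(k+1)}<\frac g{2r\varepsilon}=\frac2\varepsilon\,\frac{r_0}r ,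
\]
so Definition~\ref{def:qss} holds with $L=2/\varepsilon$.
\end{proof}

A generic disk misses a set that is small in codimension two. The next lemma makes this precise.

\begin{lemma}\label{lem:push}
Let $n\ge3$, let $C\subset\mathbb R^n$ be compact with $\mathcal H^{n-2}(C)=0$, and let $O\subset\mathbb R^n$ be open. A loop $\omega$ in $O\setminus C$ that is null-homotopic in $O$ is null-homotopic in $O\setminus C$.
\end{lemma}

\begin{proof}
Let $\rho>0$ be smaller than the distance from $\omega$ to $C\cup(\mathbb R^n\setminus O)$. View a null-homotopy as a map of a triangle into $O$ that restricts to $\omega$ on the boundary, and interpolate it affinely on a fine triangulation. This gives a piecewise linear map with image $\Delta\subset O$ whose boundary loop $\omega'$ is uniformly $\rho/2$-close to $\omega$. The set $\Delta$ is a finite union of simplices of dimension at most $2$, so there is a constant $c$ such that for every $d\in(0,1]$ it is covered by at most $cd^{-2}$ sets of diameter at most $d$.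

The set $C-\Delta=\{x-y: x\in C,\ y\in\Delta\}$ has Lebesgue measure zero. Indeed, given $\tau>0$, cover $C$ by sets $C_i$ of diameter at most $d_i\in(0,1]$ with $\sum_id_i^{n-2}<\tau$. Each $C_i-\Delta$ is covered by at most $cd_i^{-2}$ sets of diameter at most $2d_i$, so its outer measure is at most $c'd_i^{n-2}$ with $c'$ independent of $i$ and $\tau$, and $C-\Delta$ has measure at most $c'\tau$.

Choose $\xi\notin C-\Delta$ with $|\xi|<\rho/2$ and so small that $\Delta+\xi\subset O$. The translated disk lies in $O\setminus C$. Its boundary $\omega'+\xi$ is uniformly $\rho$-close to $\omega$, so the straight-line homotopy from $\omega$ to $\omega'+\xi$ stays in $O\setminus C$.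
\end{proof}

\begin{corollary}\label{cor:tame}
Let $n\ge3$. A Cantor set $X\subset\mathbb R^n$ with $\pi_1(\mathbb R^n\setminus X)\ne1$ is wild.
\end{corollary}

\begin{proof}
The ternary Cantor set $C$ is covered by $2^k$ segments of length $3^{-k}$, so $\mathcal H^1(C)=0$, and $\mathcal H^{n-2}(C)=0$ because $n-2\ge1$. By Lemma~\ref{lem:push} with $O=\mathbb R^n$, every loop in $\mathbb R^n\setminus C$ is null-homotopic there. The complement of a tame Cantor set is homeomorphic to $\mathbb R^n\setminus C$.
\end{proof}

The hypothesis $n\ge3$ is needed here: in the plane a large circle around $C$ is not null-homotopic in the complement. It remains to build a family of similarities as in Lemma~\ref{lem:ifs} and a loop that is essential in the complement of the attractor.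

\section{A closed chain of solid tori}\label{sec:chain}

\subsection{Links of two types}
Use coordinates $(y,u,v)$ on $\mathbb R\times\mathbb R^2$; chains will run in the direction $y$. For $a\in\mathbb R$ and $r>0$ define $\alpha^0_{a,r},\alpha^1_{a,r}\colon\mathbb T\times B_{r/100}\to\mathbb R\times\operatorname{int}B_{2r}$ by
\begin{align*}
\alpha^0_{a,r}(\varphi,u,v)&=\bigl(a+(r+u)\cos\varphi,\ (r+u)\sin\varphi,\ v\bigr),\\
\alpha^1_{a,r}(\varphi,u,v)&=\bigl(a+(r+u)\cos\varphi,\ v,\ (r+u)\sin\varphi\bigr).
\end{align*}
These are smooth embeddings. The image of $\alpha^\sigma_{a,r}$ is the closed $r/100$-neighborhood of its \emph{core}, the circle of radius $r$ about $(a,0,0)$ in the plane of the first two coordinates ($\sigma=0$, a \emph{flat} link) or of the first and third coordinates ($\sigma=1$, a \emph{vertical} link). The last two coordinates of an image point have norm at most $r+r/100<2r$.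

In our chains flat and vertical links alternate at spacing $\frac32r$. In Section~\ref{sec:sim} the spacing is perturbed by a definite amount, so we prove disjointness with room to spare.

\begin{lemma}\label{lem:sep}
Let $i\ne i'$ be integers and $a,a'\in\mathbb R$ with $|a-a'|/(r|i-i'|)\in[1.4,1.6]$. Then the images of $\alpha^{i\bmod2}_{a,r}$ and $\alpha^{i'\bmod 2}_{a',r}$ are disjoint.
\end{lemma}

\begin{proof}
Scale so that $r=1$. It suffices to show that the cores have distance at least $0.2$, which exceeds $2/100$. If $|i-i'|\ge2$, the centers are at least $2.8$ apart, and the cores are at least $0.8$ apart. If $|i-i'|=1$, one link is flat and the other is vertical. The squared distance between a point of the flat core and a point of the vertical core is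
\[
(\cos\varphi-\cos\psi-g)^2+\sin^2\varphi+\sin^2\psi,\qquad |g|=|a-a'|\in[1.4,1.6].
\]
If $\sin^2\varphi+\sin^2\psi\ge0.04$, we are done. Otherwise $|\cos\varphi|$ and $|\cos\psi|$ exceed $0.97$, so $|\cos\varphi-\cos\psi|$ is less than $0.03$ or greater than $1.94$, and in both cases it differs from $|g|$ by more than $0.3$.
\end{proof}

\subsection{The chain and its group}
Fix $r>0$, $R\ge2r$ and an integer $N\ge2$. Put $S=\mathbb R/3Nr\mathbb Z$, $V=S\times B_R$ and $a_i=\frac32ri$. The images $\tilde A_i\subset\mathbb R\times\operatorname{int}B_R$ of $\alpha^{i\bmod2}_{a_i,r}$, $i\in\mathbb Z$, are pairwise disjoint by Lemma~\ref{lem:sep}, and $\tilde A_{i+2N}$ is the translate of $\tilde A_i$ by $3Nr$ because $i$ and $i+2N$ have the same parity. Hence the projection to $V$ is injective on each $\tilde A_i$, and the images form $2N$ pairwise disjoint solid tori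
\[
A_i\subset\operatorname{int}V,\qquad i\in\mathbb Z/2N,
\]
parametrized by embeddings $\bar\alpha_i\colon\mathbb T\times B_{r/100}\to V$. This is the \emph{chain of radius $r$ in $V$}.

Embed $V$ in $\mathbb R^3=\mathbb C\times\mathbb R$ as an unknotted solid torus: fix $\varrho>2R$ and let
\[
\iota(y,u,v)=\bigl((\varrho+u')\,e^{2\pi\sqrt{-1}\,y/3Nr},\ v\bigr),\qquad u'=u+\tfrac12v .
\]
The shear $u'=u+\frac12v$ makes the vertical links project to ellipses instead of segments. We identify $V$ with $\iota(V)$ and put
\[
Y=\mathbb R^3\setminus\bigcup_i\operatorname{int}A_i,\qquad\Gamma=\pi_1(Y).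
\]

We recall the linking number in the generality needed later. Let $\Sigma\subset\mathbb R^n$ be a closed oriented smooth submanifold of dimension $n-2$. For a loop $\omega$ in $\mathbb R^n\setminus\Sigma$, the number $\operatorname{lk}(\omega,\Sigma)$ is the algebraic intersection number of $\Sigma$ with a map of a disk that is transverse to $\Sigma$ and has boundary $\omega$. It does not depend on the disk, it is invariant under free homotopy of $\omega$ in $\mathbb R^n\setminus\Sigma$, and it defines a homomorphism $\pi_1(\mathbb R^n\setminus\Sigma)\to\mathbb Z$.

\begin{proposition}\label{prop:chain}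
\begin{enumerate}
\item[(i)] The longitudes $S\times\{z\}$, $z\in\partial B_R$, are trivial in $\Gamma$.
\item[(ii)] The meridians $\{y\}\times\partial B_R$ have infinite order in $\Gamma$.
\item[(iii)] The map $\pi_1(\partial A_i)\to\Gamma$ is injective for every $i$.
\end{enumerate}
\end{proposition}

All three statements are invariant under conjugation, so base points play no role in them. Statement (ii) is the heart of the matter, and it needs the chain to be closed: if the link $A_i$ is removed, the disk $\{a_i\}\times B_R$ misses the remaining links. Linking numbers do not detect the meridian, because for even $i$ this same disk meets only the core of $A_i$, in two points of opposite sign. We therefore map $\Gamma$ to a group that is just barely nonabelian, the integral Heisenberg group, where the meridian becomes the commutator of a flat and a vertical generator.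

\begin{proof}
(i) All longitudes are freely homotopic in $\partial V\subset Y$. For $z=(0,R)$ the longitude is a round circle at height $v=R$. The horizontal disk that it bounds meets $V$ only in this circle, because $v=R$ forces $u=0$ in $B_R$. So the disk lies in $Y$.

(iii) The group $\pi_1(\partial A_i)\cong\mathbb Z^2$ is generated by a meridian $x$ of $A_i$ and a parallel $\gamma=\bar\alpha_i(\mathbb T\times\{z\})$ of the core. Write $c_i$ for the core of $A_i$. In the coordinates of $V$, the plane disk bounded by $c_i$ lies in the plane $v=0$ or $u=0$. The core $c_{i+1}$ crosses this plane transversally at the two points with $y=a_i+\frac12r$ and $y=a_i+\frac52r$; since $3Nr\ge6r$, only the first lies in the disk. As $\gamma$ is homotopic to $c_i$ in $A_i$, which misses $c_{i+1}$, we get $\operatorname{lk}(\gamma,c_{i+1})=\pm1$. The meridian $x$ bounds a disk in $A_i$ that meets $c_i$ once, so $\operatorname{lk}(x,c_{i+1})=0$ and $\operatorname{lk}(x,c_i)=\pm1$. If $\gamma^ax^b=1$ in $\Gamma$, linking with $c_{i+1}$ gives $a=0$, and then linking with $c_i$ gives $b=0$.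

(ii) The complement of the link $\bigcup_ic_i$ deformation retracts onto $Y$, radially in each $A_i$. So $\Gamma$ is the group of this link, and we compute it from the projection along the height $v$ to the annulus with coordinates $(y,u')$; see Figure~\ref{fig:chain}. Scale so that $r=1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.45]
\clip (-1.7,-1.45) rectangle (4.7,1.45);
\foreach \a in {-1.5,1.5,4.5}
  \draw[thick] (\a-1,0) arc[start angle=180,end angle=360,x radius=1,y radius=0.5];
\foreach \a in {0,3}
  \draw[thick,preaction={draw=white,line width=6pt}] (\a,0) circle[radius=1];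
\foreach \a in {-1.5,1.5,4.5}
  \draw[thick,preaction={draw=white,line width=6pt}] (\a-1,0) arc[start angle=180,end angle=0,x radius=1,y radius=0.5];
\draw[dashed] (0,-1.4) -- (0,1.4);
\draw[thick,->] (-0.17,0.985) -- (-0.24,0.971);
\draw[thick,->] (2.83,0.985) -- (2.76,0.971);
\draw[thick,->] (1.47,0.5) -- (1.55,0.5);
\node at (0.45,1.12) {$p_0$};
\node at (0.45,-1.12) {$p_0'$};
\node at (3.45,1.12) {$p_2$};
\node at (3.45,-1.12) {$p_2'$};
\node at (1.5,0.72) {$q_1$};
\node at (1.5,-0.72) {$q_1'$};
\end{tikzpicture}
\caption{Part of the projection of the chain, with $y$ horizontal and $u'$ vertical. Flat links project to circles, oriented counterclockwise, and vertical links to ellipses, oriented clockwise. The upper half of each ellipse passes over the neighboring circles and the lower half passes under them. The gaps cut each circle into arcs $p_i,p_i'$ and each ellipse into arcs $q_j,q_j'$. The dashed line is the projection of a meridian disk of the solid torus that contains the chain; it meets only $p_0$ and $p_0'$.}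
\label{fig:chain}
\end{figure}

\emph{Crossings.} A flat core projects to the circle $(a_i+\cos\varphi,\sin\varphi)$ and has height $0$. A vertical core projects to the ellipse $(a_j+\cos\varphi,\frac12\sin\varphi)$ and has height $\sin\varphi$. Links that are not neighbors have centers at least $3$ apart in $S$, so their projections are disjoint. Take a circle with center $y=0$ and the ellipse with center $y=\frac32$; the neighbor at $-\frac32$ is obtained by the reflection $y\mapsto-y$, which preserves $u'$, heights, and the insides of both curves. The common range of $y$ is $[\frac12,1]$. There the circle is $u'^2=1-y^2$, the ellipse is $u'^2=\frac14(1-(y-\frac32)^2)$, and the difference of the right-hand sides is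
\[
g(y)=\tfrac34\bigl(\tfrac74-y-y^2\bigr).
\]
This function is strictly decreasing on $[\frac12,1]$ with the simple zero $y_0=\sqrt2-\frac12$. So there are exactly two crossings, at $y=y_0$ and $u'=\pm\sqrt{1-y_0^2}\ne0$, and both are transverse. At the crossing with $u'>0$ the vertical link has positive height and passes over; at the other it passes under. Where $y<y_0$ we have $g>0$, which means that points of the circle lie outside the ellipse and points of the ellipse lie inside the circle; where $y>y_0$ the opposite holds.

\emph{Arcs.} Cut the diagram at its undercrossings. A flat link $i$ has two undercrossings, both with $u'>0$; they cut it into the arc $p_i$ through $\varphi=\pi/2$ and the arc $p_i'$ through $\varphi=0,\pi,-\pi/2$, which contains the whole lower half of the circle. A vertical link $j$ has two undercrossings, both with $u'<0$; they cut it into the arc $q_j'$ through $\varphi=-\pi/2$ and the arc $q_j$, which contains the whole upper half of the ellipse and both ends $\varphi=0,\pi$. Thus flat link $i$ passes under $q_{i-1}$ and $q_{i+1}$, and vertical link $j$ passes under $p'_{j-1}$ and $p'_{j+1}$.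

\emph{Wirtinger presentation.} Orient the circles counterclockwise and the ellipses clockwise in the coordinates $(y,u')$; left and right refer to these coordinates. Take a base point, the \emph{eye}, high above the diagram, and multiply loops from left to right. Each oriented arc gives the loop that descends from the eye on the left of the arc, passes under it, and returns on its right; we denote this loop by the name of the arc. The Wirtinger theorem says that for a diagram with only transverse double points, in which every component has an undercrossing, these loops generate the link group, and a complete set of relations consists of one relation for each crossing. To read off the relation, let $x_{\mathrm O}$ be the over-arc and $x_{\mathrm L},x_{\mathrm R}$ the under-arcs on its left and right. The loop $x_{\mathrm L}$ descends on the left of the over-arc, encircles the under-strand, and returns the same way. Slide the small circle along the under-strand, beneath the over-arc, to the right side. The loop now descends on the left, passes under the over-arc, encircles the under-strand on the right, and retraces its path. Inserting a trip up to the eye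 and back before and after the small circle gives
\[
x_{\mathrm L}=x_{\mathrm O}\,x_{\mathrm R}\,x_{\mathrm O}^{-1},
\]
whatever the direction of the under-strand.

At an undercrossing of the flat link $i$, the left of the clockwise ellipse is its outside. Near the crossing, $p_i$ is the part of the circle on the side $y<y_0$, which is outside the ellipse, and $p_i'$ is inside. At an undercrossing of the vertical link $j$, the left of the counterclockwise circle is its inside. The part of the ellipse on the side $y<y_0$ is inside the circle and leads to the nearby end of the ellipse, so it belongs to $q_j$, and $q_j'$ is outside. The relations are therefore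
\[
p_i=q_{i\pm1}\,p_i'\,q_{i\pm1}^{-1}\quad(i\text{ even}),\qquad q_j=p'_{j\pm1}\,q_j'\,p'^{\,-1}_{j\pm1}\quad(j\text{ odd}).
\]

\emph{The Heisenberg quotient.} In the group of upper unitriangular $3\times3$ integer matrices let $\mathsf a=I+E_{12}$, $\mathsf b=I+E_{23}$, $\mathsf c=I+E_{13}$, where $E_{kl}$ are the matrix units. Then $\mathsf c$ is central, $\mathsf c^k=I+kE_{13}$, and $\mathsf a\mathsf b=\mathsf c\,\mathsf b\mathsf a$. Hence $\mathsf b^{-1}\mathsf a\mathsf b=\mathsf a\mathsf c$ and $\mathsf a^{-1}\mathsf b\mathsf a=\mathsf b\mathsf c^{-1}$. Send
\[
p_i\mapsto\mathsf a,\qquad p_i'\mapsto\mathsf b^{-1}\mathsf a\mathsf b=\mathsf a\mathsf c,\qquad q_j\mapsto\mathsf b,\qquad q_j'\mapsto\mathsf a^{-1}\mathsf b\mathsf a .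
\]
The relations of the first kind become $\mathsf a=\mathsf b(\mathsf b^{-1}\mathsf a\mathsf b)\mathsf b^{-1}$. In those of the second kind, conjugation by $\mathsf a\mathsf c$ equals conjugation by $\mathsf a$, and they become $\mathsf b=\mathsf a(\mathsf a^{-1}\mathsf b\mathsf a)\mathsf a^{-1}$. So the assignment defines a homomorphism of $\Gamma$. It uses the division of the links into flat and vertical ones, which is consistent around $S$ because the number $2N$ of links is even.

\emph{The meridian.} All meridians are freely homotopic in $\partial V$; take the one at $y=a_0=0$. The open half-plane $\{y=0,\ u'>-\varrho\}$, with coordinates $(u',v)$, meets the link only in the points $(1,0)\in p_0$ and $(-1,0)\in p_0'$. Place the eye in this half-plane. The meridian is a convex curve around both points, and so is the boundary of a triangle with apex at the eye and horizontal base just below the two points. Radial interpolation from $(0,0)$ is a free homotopy between the two curves that misses the segment joining the points. Traverse the triangle so that the base runs in the direction of decreasing $u'$, and insert a trip to the eye between the two points.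 The left of both arcs is the inside of the circle, so the loop passes under $p_0$ from right to left and then under $p_0'$ from left to right. It equals $p_0^{-1}p_0'$, and its image is $\mathsf a^{-1}\mathsf a\mathsf c=\mathsf c$, which has infinite order.
\end{proof}

\section{The construction in dimensions three and four}\label{sec:low}

This section is a guide to the next two; the proofs there do not depend on it.

\subsection*{Dimension three} Let $P^0$ and $P^1$ be the images of $\alpha^0_{0,1}$ and $\alpha^1_{0,1}$, and let $K=P^0\cup(P^1+\frac32e_1)$, a pair of linked round solid tori. The translates of $K$ by $3\mathbb Ze_1$ form an infinite straight chain. Scale it by $\varepsilon=2\pi/3N$, so that $N$ periods have total length $2\pi$, the length of the core of $P^s$. Wrapping the scaled chain around the core gives a closed chain of $2N$ slightly bent links. Now replace the $k$th bent copy of $K$ by the exact copy $\varepsilon K$, placed at the $k$th of $N$ equally spaced points of the core and rotated so that $e_1$ is tangent to the core. Each point moves by $O(\varepsilon^2)$, while distinct links are at distance comparable to $\varepsilon$.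 So for large $N$ the replacement is an isotopy, and we obtain $N$ similar copies of $K$ in each of the two components of $K$, chained as in Section~\ref{sec:chain}.

\subsection*{Dimension four} Now there are two circular directions. We perform both subdivisions in flat space $\mathbb R^2\times\mathbb R^2$, with fixed radii $r_1=1$ and $r_2=1/200$. First take the straight chain of radius $r_1$ in the span of $e_1,e_3,e_4$ and multiply it by the line $\mathbb Re_2$. The flat link at the origin gives the tube of points
\[
r_1\nu_1+y_2e_2+u\nu_1+ve_4,\qquad \nu_1=\cos\varphi_1\,e_1+\sin\varphi_1\,e_3,\quad (u,v)\in B_{1/100}.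
\]
These tubes are bounded in all directions except $e_2$. Next take the straight chain of radius $r_2$ in the coordinates $(y_2,u,v)$, which fits because $2r_2=1/100$, and multiply it by the circle $\varphi_1$. The flat and the vertical link at the origin give thickened tori with cores
\begin{align*}
f^{00}(\varphi)&=(r_1+r_2\sin\varphi_2)\,\nu_1+r_2\cos\varphi_2\,e_2,\\
f^{01}(\varphi)&=r_1\nu_1+r_2(\cos\varphi_2\,e_2+\sin\varphi_2\,e_4),
\end{align*}
and exchanging $e_3$ with $e_4$ gives $f^{10}$ and $f^{11}$. The first is a torus of revolution in a hyperplane, and the second is a product of two round circles, which lies in no hyperplane. So one shape no longer suffices. We let $K$ be the union of the four shapes in their positions in the pattern; the whole pattern consists of the translates of $K$ by the lattice spanned by $3r_1e_1$ and $3r_2e_2$.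

Two features make the argument of dimension three work again. First, the periods $3r_j$ of the pattern are proportional to the radii $r_j$ of the shapes, so the single scale $\varepsilon=2\pi/3N$ closes up the pattern in both directions, with $N$ periods in each. Second, the coordinate vector fields of each core are orthogonal. One thing is new. With $\tau_1=\partial_1\nu_1$ we have
\[
\partial_1f^{00}=\lambda_1r_1\tau_1,\qquad\lambda_1=1+\tfrac1{200}\sin\varphi_2 ,
\]
so wrapping the pattern around $f^{00}$ stretches it in the first direction by a factor that does not tend to $1$ as $\varepsilon\to0$. If the wrapped copies were iterated as they are, the evident bound on the distortion after $p$ generations would grow geometrically in $p$. If instead we place exact copies $\varepsilon K$ at the $N^2$ grid points of the core, the stretch moves from the shapes into their spacing: in the rescaled frame at a grid point, the next copy in the first direction is $K+3\lambda_1e_1$ up to $O(\varepsilon)$. A shape at first coordinate $\frac32$ in $K$ and a shape at first coordinate $3\lambda_1$ in the next copy are then offset by $3\lambda_1-\frac32$ in place of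 $\frac32$, and this stays in the interval $[1.4,1.6]$ allowed by Lemma~\ref{lem:sep}.

\section{The shapes}\label{sec:shapes}

Put
\[
r_j=200^{-(j-1)}\ \ (1\le j\le m+1),\qquad R_l=2r_{l+1}\ \ (0\le l\le m),\qquad\delta=R_m .
\]
Then $R_l=r_l/100$ for $l\ge1$, so $\alpha^\sigma_{a,r_l}$ maps $\mathbb T\times B_{R_l}$ into $\mathbb R\times\operatorname{int}B_{R_{l-1}}$: a link of radius $r_l$ fits into the cross-section left by the previous round.

Fix a \emph{type} $s\in\{0,1\}^m$ and a position $a\in\mathbb R^m$. Let $\Psi_0$ be the inclusion of $\mathbb R^m\times B_{R_0}$ in $\mathbb R^n$, and define $\Psi_l\colon\mathbb T^l\times\mathbb R^{m-l}\times B_{R_l}\to\mathbb R^n$ for $1\le l\le m$ by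
\begin{equation}\label{eq:rec}
\begin{gathered}
\Psi_l(\varphi_1,\dots,\varphi_l,y_{l+1},\dots,y_m,z)=\Psi_{l-1}(\varphi_1,\dots,\varphi_{l-1},y_l,y_{l+1},\dots,y_m,\zeta),\\
\text{where }(y_l,\zeta)=\alpha^{s_l}_{a_l,r_l}(\varphi_l,z).
\end{gathered}
\end{equation}
Each $\Psi_l$ is $\Psi_{l-1}$ composed with the product of an embedding and identity maps, so all $\Psi_l$ are smooth embeddings, and $\Psi_l$ depends only on $s_j,a_j$ with $j\le l$.

To get a closed formula, define unit vector fields on $\mathbb T^m$, depending on $s$, by $(\nu_0,\beta_0)=(e_{m+1},e_{m+2})$ and
\begin{gather*}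
(w_l,\beta_l)=(\nu_{l-1},\beta_{l-1})\ \text{ if }s_l=0,\qquad (w_l,\beta_l)=(\beta_{l-1},\nu_{l-1})\ \text{ if }s_l=1,\\
\nu_l=\cos\varphi_l\,e_l+\sin\varphi_l\,w_l,\qquad\tau_l=-\sin\varphi_l\,e_l+\cos\varphi_l\,w_l .
\end{gather*}
The step from $l-1$ to $l$ permutes $\nu_{l-1},\beta_{l-1}$ and rotates the pair $(e_l,w_l)$ to $(\nu_l,\tau_l)$. So $(\tau_1,\dots,\tau_l,e_{l+1},\dots,e_m,\nu_l,\beta_l)$ is an orthonormal frame for each $l$. We claim that, with $z=(u,v)$,
\begin{equation}\label{eq:Psi}
\Psi_l=\sum_{j\le l}(a_je_j+r_j\nu_j)+\sum_{j>l}y_je_j+u\nu_l+v\beta_l .
\end{equation}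
This holds for $l=0$. In the inductive step the terms $y_le_l+\zeta_1\nu_{l-1}+\zeta_2\beta_{l-1}$ of $\Psi_{l-1}$ become, for both values of $s_l$,
\[
a_le_l+(r_l+u)(\cos\varphi_l\,e_l+\sin\varphi_l\,w_l)+v\beta_l=a_le_l+r_l\nu_l+u\nu_l+v\beta_l .
\]

Define the \emph{core} $f^s$, the parametrization $F^s$ and the \emph{shape} $P^s$ by
\[
f^s=\sum_{j=1}^mr_j\nu_j,\qquad F^s(\varphi,z)=f^s(\varphi)+u\nu_m+v\beta_m,\qquad P^s=F^s(\mathbb T^m\times B_\delta).
\]
The formula for $F^s$ makes sense on $\mathbb T^m\times\mathbb R^2$. On $\mathbb T^m\times B_\delta$ it is $\Psi_m$ with $a=0$, hence an embedding; in particular $f^s$ is an embedding, and $\operatorname{int}P^s=F^s(\mathbb T^m\times\operatorname{int}B_\delta)$. For general $a$ the image of $\Psi_m$ is $P^s+a$, where $\mathbb R^m$ is viewed as $\mathbb R^m\times0\subset\mathbb R^n$.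

The next lemma says that $f^s$ is, up to a small diagonal stretch, an isometry from the flat torus with radii $r_j$.

\begin{lemma}\label{lem:stretch}
For each $j$ we have $\partial_jf^s=\lambda_jr_j\tau_j$ for a smooth function $\lambda_j$ with $|\lambda_j-1|\le\frac1{199}<0.01$.
\end{lemma}

\begin{proof}
The fields $\nu_l,\beta_l$ depend only on $\varphi_1,\dots,\varphi_l$, so $\partial_j\nu_l=0$ for $l<j$. Further $\partial_j\nu_j=\tau_j$ and $\partial_j\beta_j=0$, since $w_j,\beta_j\in\{\nu_{j-1},\beta_{j-1}\}$. For $l>j$ we have $\partial_j\nu_l=\sin\varphi_l\,\partial_jw_l$ with $w_l,\beta_l\in\{\nu_{l-1},\beta_{l-1}\}$, so by induction $\partial_j\nu_l$ and $\partial_j\beta_l$ are multiples of $\tau_j$ with coefficients in $[-1,1]$. Finally $\sum_{l>j}r_l\le r_j\sum_{k\ge1}200^{-k}=r_j/199$.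
\end{proof}

The following lemma extends Lemma~\ref{lem:sep} to the shapes. The integer vector $p$ records the relative position of two shapes in the ideal pattern, and $d$ is the perturbed offset.

\begin{lemma}\label{lem:disjoint}
Let $p\in\mathbb Z^m\setminus\{0\}$, let $s,s'\in\{0,1\}^m$ with $s'\equiv s+p\pmod 2$, and let $d\in\mathbb R^m$ satisfy $d_j=0$ if $p_j=0$ and $d_j/(p_jr_j)\in[1.4,1.6]$ if $p_j\ne0$. Then $P^s\cap(P^{s'}+d)=\emptyset$.
\end{lemma}

\begin{proof}
The two sets are the images of $\Psi_m$ for the data $(s,0)$ and $(s',d)$. Let $j$ be the first index with $p_j\ne0$. For $l<j$ we have $s_l=s_l'$ and $d_l=0$, so both data define the same embedding $\Psi_{j-1}$. By~\eqref{eq:rec} the two sets consist of points $\Psi_{j-1}(\dots,y_j,\dots,\zeta)$ with $(y_j,\zeta)$ in the image of $\alpha^{s_j}_{0,r_j}$, respectively of $\alpha^{s_j'}_{d_j,r_j}$. These images are disjoint by Lemma~\ref{lem:sep} with $i=s_j$ and $i'=s_j+p_j\equiv s_j'$, and $\Psi_{j-1}$ is injective.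
\end{proof}

The proof uses the condition $d_l=0$ for $p_l=0$ to put both shapes into one tube. This is why it matters that the stretch in Lemma~\ref{lem:stretch} is diagonal: a step in the direction $\varphi_j$ produces no offset in the other directions to first order.

Let $D=\operatorname{diag}(r_1,\dots,r_m)$ and put
\[
b_s=\tfrac32Ds,\qquad K_s=P^s+b_s,\qquad K=\bigcup_{s\in\{0,1\}^m}K_s .
\]
By Lemma~\ref{lem:disjoint} with $p=s'-s$ and $d=b_{s'}-b_s$, the sets $K_s$ are pairwise disjoint. Since $\sum_jr_j\le200/199$ and $\delta\le0.01$, every point of $K$ has norm at most $\frac52\cdot\frac{200}{199}+0.01<3$. We write $\mathbb B$ for the open ball of radius $3$ about $0$ in $\mathbb R^n$, so $K\subset\mathbb B$.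

\section{The similarities}\label{sec:sim}

Let $N\ge2$, $\varepsilon=2\pi/3N$, and $\theta_k=2\pi k/N=3\varepsilon k\in\mathbb T^m$ for $k\in(\mathbb Z/N)^m$. For each type $s$ let $O^s_k$ be the orthogonal map that sends $e_1,\dots,e_m,e_{m+1},e_{m+2}$ to the frame $\tau_1,\dots,\tau_m,\nu_m,\beta_m$ of type $s$ at $\theta_k$. Our similarities are the $(2N)^m$ maps of ratio $\varepsilon$
\[
\phi_{s,k}(x)=b_s+f^s(\theta_k)+\varepsilon O^s_kx,\qquad s\in\{0,1\}^m,\ k\in(\mathbb Z/N)^m .
\]
We must show that the copies $\phi_{s,k}(K)$ are disjoint, and we must determine how they are linked inside $K_s$. Both follow from a comparison with the wrapped copies of $K$, whose topology is that of the flat pattern.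

Fix $s$ and drop it from the notation: $P=P^s$, $f=f^s$, $F=F^s$, $O_k=O^s_k$. For $x=(x',x'')\in\mathbb R^m\times\mathbb R^2$ and $t\in[0,1]$ interpolate linearly between the wrapped copy and the exact copy:
\[
\Phi^k_t(x)=(1-t)\,F\bigl(\theta_k+\varepsilon D^{-1}x',\varepsilon x''\bigr)+t\,\bigl(f(\theta_k)+\varepsilon O_kx\bigr).
\]

\begin{lemma}\label{lem:interp}
For all sufficiently large $N$ and all $t\in[0,1]$ the following hold.
\begin{enumerate}
\item[(a)] Each $\Phi^k_t$ is an injective local diffeomorphism on $\mathbb B$.
\item[(b)] $\Phi^k_t(K)\subset\operatorname{int}P$ for all $k$.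
\item[(c)] $\Phi^k_t(K)\cap\Phi^{k'}_t(K)=\emptyset$ for $k\ne k'$.
\end{enumerate}
\end{lemma}

\begin{proof}
All constants, including those in $O(\cdot)$, are independent of $k,t,N$. By Lemma~\ref{lem:stretch}, the derivative at $0$ of $x\mapsto F(\theta_k+D^{-1}x',x'')$ sends $e_j$ to $\lambda_j(\theta_k)\tau_j$ for $j\le m$ and $e_{m+1},e_{m+2}$ to $\nu_m,\beta_m$. It equals $O_k\Lambda_k$ with $\Lambda_k=\operatorname{diag}(\lambda_1(\theta_k),\dots,\lambda_m(\theta_k),1,1)$. The second derivatives of $F$ are bounded on $\mathbb T^m\times B_3$, so Taylor's formula gives, for $x\in\mathbb B$,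
\begin{equation}\label{eq:taylor}
\Phi^k_t(x)=f(\theta_k)+\varepsilon O_k\Lambda_{k,t}x+\mathcal E(x),\qquad\Lambda_{k,t}=(1-t)\Lambda_k+tI,
\end{equation}
where $\mathcal E=\mathcal E_{k,t}$ and its derivative are $O(\varepsilon^2)$. The diagonal entries of $\Lambda_{k,t}$ lie in $[0.99,1.01]$.

(a) As $\mathbb B$ is convex, $\mathcal E$ is Lipschitz with constant $O(\varepsilon^2)$, while $\varepsilon O_k\Lambda_{k,t}$ expands distances by at least $0.99\,\varepsilon$. For small $\varepsilon$ the sum is injective and has invertible derivative.

(b) By~\eqref{eq:taylor}, $\Phi^k_t(K)$ lies in the ball of radius $3.03\,\varepsilon+O(\varepsilon^2)<4\varepsilon$ about $f(\theta_k)$. The compact set $f(\mathbb T^m)$ has positive distance from the complement of the open set $\operatorname{int}P$, so this ball lies in $\operatorname{int}P$ for small $\varepsilon$.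

(c) Represent $k'-k$ by $p\in\mathbb Z^m\setminus\{0\}$ with $|p_j|\le N/2$. Then $\theta_k$ and $\theta_{k'}$ have distance $3\varepsilon|p|$ in the flat torus $\mathbb T^m$. A smooth embedding of a compact manifold is bi-Lipschitz, so $|f(\theta_k)-f(\theta_{k'})|\ge3c_1\varepsilon|p|$ for some $c_1>0$. If $3c_1|p|>8$, the balls of radius $4\varepsilon$ from (b) are disjoint. There remain the vectors $p$ in the finite set $\Pi=\{p\in\mathbb Z^m\setminus\{0\}:3c_1|p|\le8\}$, which does not depend on $N$.

For $p\in\Pi$ the points $\theta_k,\theta_{k'}$ are $O(\varepsilon)$ apart, so $O_{k'}=O_k+O(\varepsilon)$, $\Lambda_{k',t}=\Lambda_{k,t}+O(\varepsilon)$, and by Lemma~\ref{lem:stretch}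
\[
f(\theta_{k'})=f(\theta_k)+\sum_j3\varepsilon p_j\lambda_jr_j\tau_j+O(\varepsilon^2)=f(\theta_k)+3\varepsilon O_k\Lambda_kDp+O(\varepsilon^2).
\]
Suppose $\Phi^k_t(x)=\Phi^{k'}_t(\tilde x)$ with $x\in K_\sigma$ and $\tilde x\in K_{\sigma'}$. Insert~\eqref{eq:taylor} on both sides and apply $(\varepsilon O_k\Lambda_{k,t})^{-1}$. With the diagonal matrix $\kappa=\Lambda_{k,t}^{-1}\Lambda_k$ we get $|x-\tilde x-3\kappa Dp|\le C\varepsilon$. Hence
\begin{equation}\label{eq:close}
\operatorname{dist}(P^\sigma,P^{\sigma'}+d)\le C\varepsilon,\qquad d_j=\bigl(\tfrac32(\sigma'_j-\sigma_j)+3\kappa_jp_j\bigr)r_j .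
\end{equation}
The entry $\kappa_j=\lambda_j/((1-t)\lambda_j+t)$ is monotone in $t$, with values $1$ at $t=0$ and $\lambda_j$ at $t=1$, so $\kappa_j\in[0.99,1.01]$.

We check the hypotheses of Lemma~\ref{lem:disjoint} for every $\kappa\in[0.99,1.01]^m$, with the vector $\tilde p=2p+\sigma'-\sigma$, which satisfies $\sigma'\equiv\sigma+\tilde p\pmod2$. If $p_j\ne0$, then $|\tilde p_j|\ge2|p_j|-1\ge|p_j|$; so $|\tilde p_j|\ge|p_j|$ for all $j$, and $\tilde p\ne0$. If $\tilde p_j=0$, then $p_j=0$, $\sigma_j=\sigma'_j$ and $d_j=0$. If $\tilde p_j\ne0$, then
\[
\frac{d_j}{\tilde p_jr_j}=\frac32+3(\kappa_j-1)\frac{p_j}{\tilde p_j}\in[1.47,1.53].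
\]
So the compact sets $P^\sigma$ and $P^{\sigma'}+d$ are disjoint. Their distance is a positive continuous function of $(p,\sigma,\sigma',\kappa)$ on a compact set that does not depend on $N$, so it is at least some $c_2>0$. This contradicts~\eqref{eq:close} once $C\varepsilon<c_2$.
\end{proof}

From now on $N$ is any integer so large that Lemma~\ref{lem:interp} holds for all types $s$, that $\varepsilon<1$, and that $\delta/\varepsilon>3$. Since $\phi_{s,k}=b_s+\Phi^k_1$ and the $K_s$ are disjoint, the case $t=1$ gives:

\begin{corollary}\label{cor:ifs}
The sets $\phi_{s,k}(K)$ are pairwise disjoint, and $\phi_{s,k}(K)\subset\operatorname{int}K_s\subset\operatorname{int}K$.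
\end{corollary}

By Lemma~\ref{lem:ifs} the attractor $X$ of the maps $\phi_{s,k}$ is a quasi-self-similar Cantor set with maps $f_B$ that are restrictions of similarities, and $X\subset K^{(1)}\subset\operatorname{int}K$.

The flat pattern lives in the following model, which does not depend on $s$. Put
\[
S_j=\mathbb R/3Nr_j\mathbb Z,\qquad Z=S_1\times\dots\times S_m\times B_{\delta/\varepsilon},
\]
let $\pi\colon\mathbb R^m\times B_{\delta/\varepsilon}\to Z$ be the projection, and let
\[
Q_{\mathbf i}=\pi\bigl(P^{\mathbf i\bmod2}+\tfrac32D\mathbf i\bigr),\qquad\mathbf i\in(\mathbb Z/2N)^m .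
\]
This is well defined, since changing $i_j$ by $2N$ keeps the parity and translates by $3Nr_je_j$.

\begin{proposition}\label{prop:model}
For every type $s$ there is a diffeomorphism $Z\to K_s$ that maps $Q_{\sigma+2k}$ onto $\phi_{s,k}(K_\sigma)$ for all $\sigma\in\{0,1\}^m$, $k\in(\mathbb Z/N)^m$, and that equals $x\mapsto b_s+F^s(\varepsilon D^{-1}x',\varepsilon x'')$ on $\partial Z$. In particular it maps $\bigcup_{\mathbf i}Q_{\mathbf i}$ onto $\bigcup_k\phi_{s,k}(K)$, the $S_j$-circles of $\partial Z$ to the $\varphi_j$-circles of $\partial K_s$, and the circles $\{y\}\times\partial B_{\delta/\varepsilon}$ to the meridians of $K_s$.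
\end{proposition}

\begin{proof}
The map $\tilde F(x)=F(\varepsilon D^{-1}x',\varepsilon x'')$ is a diffeomorphism $Z\to P$, because $3Nr_j\cdot\varepsilon/r_j=2\pi$. Since $\varepsilon D^{-1}(3Dk)=\theta_k$, we have $\Phi^k_0(x)=\tilde F(\pi(x+3Dk))$ for $x\in\mathbb B$. As $K_\sigma+3Dk=P^\sigma+\frac32D(\sigma+2k)$, this gives $\Phi^k_0(K_\sigma)=\tilde F(Q_{\sigma+2k})$, and $(\sigma,k)\mapsto\sigma+2k$ is a bijection onto $(\mathbb Z/2N)^m$. It remains to find a diffeomorphism $h$ of $P$ that is the identity near $\partial P$ and satisfies $h\circ\Phi^k_0=\Phi^k_1$ on $K$ for all $k$; then $b_s+h\circ\tilde F$ has the required properties. This is an instance of isotopy extension, and the proof is short.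

Let $\mathcal K=(\mathbb Z/N)^m\times K$. By Lemma~\ref{lem:interp} the map $\Phi_t\colon(k,x)\mapsto\Phi^k_t(x)$ is injective on $\mathcal K$ with image in $\operatorname{int}P$. We claim that the same holds, for all $t$ at once, on an open neighborhood $\Omega$ of $\mathcal K$ in $(\mathbb Z/N)^m\times\mathbb B$. For the image this follows from compactness of $\mathcal K\times[0,1]$. If injectivity failed on every neighborhood, there would be pairs of distinct points with equal images at times $t_i\to t$, converging to two points of $\mathcal K$ with equal images at time $t$. These limits coincide, so for large $i$ both points have the same $k$, which contradicts Lemma~\ref{lem:interp}(a).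

Hence $(k,x,t)\mapsto(\Phi^k_t(x),t)$ maps $\Omega\times[0,1]$ diffeomorphically onto an open subset $\mathcal U$ of $\operatorname{int}P\times[0,1]$. The time-dependent vector field with value $\partial_t\Phi^k_t(x)$ at $(\Phi^k_t(x),t)$ is smooth on $\mathcal U$. Multiply it by a smooth function with compact support in $\mathcal U$ that equals $1$ on the compact image of $\mathcal K\times[0,1]$, and extend it by zero. For $(k,x)\in\mathcal K$ the curve $t\mapsto\Phi^k_t(x)$ is an integral curve of the new field, so its flow from time $0$ to time $1$ is the required $h$.
\end{proof}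

\section{The group of one stage}\label{sec:stage}

By Proposition~\ref{prop:model}, the region between a component of one generation and the next generation is always a copy of
\[
W=Z\setminus\bigcup_{\mathbf i}\operatorname{int}Q_{\mathbf i}.
\]
Write $\pi_1(\partial Z)\cong\mathbb Z^{m+1}$ with basis $\gamma_1,\dots,\gamma_m,\mu$, where $\gamma_j$ is the $S_j$-circle and $\mu$ is the meridian $\{y\}\times\partial B_{\delta/\varepsilon}$. We want to show that $\mu$ survives in the complement of $X$ in $\mathbb R^n$. It is not enough that $\mu$ survives in $W$ and in the deeper stages: outside the first torus the loops $\gamma_j$ bound disks, and $\mu$ has to survive their death. This is the content of the next proposition.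

\begin{proposition}\label{prop:stage}
There are a group $\hat G$ and a homomorphism $\Theta\colon\pi_1(W)\to\hat G$ such that $\Theta(\gamma_j)=1$ for all $j$, the element $\Theta(\mu)$ has infinite order, and the composite $\pi_1(\partial Q_{\mathbf i})\to\pi_1(W)\to\hat G$ is injective for every $\mathbf i$.
\end{proposition}

For $m=1$ the pair $(Z,\bigcup Q_i)$ is the chain of Section~\ref{sec:chain}, and the proposition is Proposition~\ref{prop:chain} with $\hat G=\Gamma$ and $\Theta$ induced by the inclusion $W\subset Y$. In general we cut $W$ along the intermediate tubes into pieces of the form (chain complement)$\,\times\,$(torus) and apply Proposition~\ref{prop:chain} to each piece.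

\subsection{Trees of groups}
A \emph{tree of groups} is a finite tree with a group $G_x$ for each vertex $x$, a group $H_e$ for each edge $e$, and a homomorphism $H_e\to G_x$ for each endpoint $x$ of $e$. Its \emph{tree product} $G$ is the free product of the vertex groups modulo the relations that identify the two images of each element of each $H_e$. Homomorphisms from the $G_x$ to a fixed group that agree on the edge groups induce a homomorphism from $G$.

Such trees come from van Kampen's theorem. Let a compact manifold $M$ be the union of connected compact submanifolds $M_x$ of full dimension, indexed by the vertices of a rooted tree, such that $M_x$ and $M_y$ meet only if $x,y$ are adjacent, and then in a connected common boundary component $\Sigma_y$, where $y$ is the child. Choose base points $b_x\in M_x$ with $b_y\in\Sigma_y$ for every vertex $y$ other than the root, and for each child $y$ of $x$ a path $c_y$ in $M_x$ from $b_x$ to $b_y$. Put $G_x=\pi_1(M_x,b_x)$ and $H_y=\pi_1(\Sigma_y,b_y)$, with the map $H_y\to G_y$ induced by inclusion and the map $H_y\to G_x$ given by $[\omega]\mapsto[c_y\omega c_y^{-1}]$. Attaching one leaf at a time and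 using collars of the $\Sigma_y$, van Kampen's theorem shows that $\pi_1(M,b_{\mathrm{root}})$ is the tree product.

\begin{lemma}\label{lem:tree}
Let $(G_x,H_e)$ and $(\hat G_x,\hat H_e)$ be trees of groups on the same tree, with tree products $G$ and $\hat G$. Suppose that all edge maps $\hat H_e\to\hat G_x$ are injective and that we are given homomorphisms $\rho_x\colon G_x\to\hat G_x$ and $\rho'_e\colon H_e\to\hat H_e$ that commute with the edge maps. Then every $\hat G_x$ embeds in $\hat G$, and there is a homomorphism $G\to\hat G$ that is given by $\rho_x$ on each $G_x$.
\end{lemma}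

\begin{proof}
The composites $G_x\to\hat G_x\to\hat G$ agree on the edge groups $H_e$, which gives the homomorphism. For the embedding we induct on the number of vertices. Remove a leaf with vertex group $B$ and edge group $H$, and let $A$ be the tree product of the rest. Then $H$ injects into a vertex group of the rest, hence into $A$ by induction, and $\hat G=A*_HB$. By the normal form theorem, both factors of a free product amalgamated along injective maps embed in it.
\end{proof}

\subsection{Nested tubes}
Put $V_1=S_1\times B_{\delta/\varepsilon}$ and $V_l=S_l\times B_{R_{l-1}}$ for $2\le l\le m$. The disk factor of $V_l$ has radius at least $2r_l$, so $V_l$ contains the chain of radius $r_l$ of Section~\ref{sec:chain}, with links $A_{l,i}$ parametrized by $\bar\alpha_{l,i}\colon\mathbb T\times B_{R_l}\to V_l$, $i\in\mathbb Z/2N$. Let $Y_l$ and $\Gamma_l$ be the space $Y$ and the group $\Gamma$ of this chain, and let $M_l=V_l\setminus\bigcup_i\operatorname{int}A_{l,i}\subset Y_l$. The manifold $M_l$ is connected: it is a retract of the complement of the cores in $V_l$, and paths in a $3$-manifold can be pushed off a link.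

For $\mathbf i=(i_1,\dots,i_l)\in(\mathbb Z/2N)^l$, a multi-index of \emph{level} $l$, define embeddings
\[
\bar\Psi_{\mathbf i}\colon\mathbb T^l\times S_{l+1}\times\dots\times S_m\times B_{R_l}\to Z\qquad(1\le l\le m)
\]
by the recursion~\eqref{eq:rec} with $\bar\alpha_{l,i_l}$ in place of $\alpha^{s_l}_{a_l,r_l}$, starting from $\bar\Psi_\emptyset=\mathrm{id}_Z$. The image is the \emph{tube} $Q_{\mathbf i}$, and $Q_\emptyset=Z$. Comparing the two recursions shows by induction that $\bar\Psi_{\mathbf i}(\varphi,[y],z)=\pi\Psi_l(\varphi,y,z)$ for the data $s=\mathbf i\bmod 2$ and $a_j=\frac32r_ji_j$. So at level $m$ the tubes are the sets $Q_{\mathbf i}$ of Section~\ref{sec:sim}. In the coordinates $\bar\Psi_{\mathbf i}$ of a tube of level $l<m$, with the disk factor grouped with $S_{l+1}$,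
\begin{align*}
Q_{\mathbf i}&=\mathbb T^l\times V_{l+1}\times S_{l+2}\times\dots\times S_m,\\
Q_{(\mathbf i,i)}&=\mathbb T^l\times A_{l+1,i}\times S_{l+2}\times\dots\times S_m .
\end{align*}
Hence $W$ is the union of the connected pieces
\[
W_{\mathbf i}=Q_{\mathbf i}\setminus\bigcup_i\operatorname{int}Q_{(\mathbf i,i)}=\mathbb T^l\times M_{l+1}\times S_{l+2}\times\dots\times S_m,\qquad0\le l\le m-1,
\]
glued in the pattern of a rooted tree along the tori $\partial Q_{\mathbf j}$ of levels $1,\dots,m-1$.

\begin{proof}[Proof of Proposition~\ref{prop:stage}]
Choose base points $b_{\mathbf i}\in\partial Q_{\mathbf i}$ and paths $c_{\mathbf j}$ as above. Then $\pi_1(W)$ is the tree product of the groups $G_{\mathbf i}=\pi_1(W_{\mathbf i},b_{\mathbf i})$ along the groups $H_{\mathbf j}=\pi_1(\partial Q_{\mathbf j},b_{\mathbf j})$.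

Killing $\gamma_j$ forces us to kill every loop parallel to it. In a piece of level $l$ these are the circles $S_{l+2},\dots,S_m$, which are product factors, and the longitude $S_{l+1}$ of $V_{l+1}$, which dies in $Y_{l+1}$. The factor $\mathbb T^l$ consists of new circles, created by the earlier rounds, and is kept. Accordingly, for $\mathbf i$ of level $l\le m-1$ let
\[
\rho_{\mathbf i}\colon W_{\mathbf i}\to\mathbb T^l\times Y_{l+1}
\]
forget the factors $S_{l+2},\dots,S_m$ and include $M_{l+1}$ in $Y_{l+1}$, and for $\mathbf j$ of level $l\in\{1,\dots,m-1\}$ let
\[
\rho'_{\mathbf j}\colon\partial Q_{\mathbf j}=\mathbb T^l\times S_{l+1}\times\dots\times S_m\times\partial B_{R_l}\to\mathbb T^l\times\partial B_{R_l}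
\]
be the projection. Put $\hat G_{\mathbf i}=\pi_1(\mathbb T^l\times Y_{l+1})=\mathbb Z^l\times\Gamma_{l+1}$ and $\hat H_{\mathbf j}=\pi_1(\mathbb T^l\times\partial B_{R_l})=\mathbb Z^l\times\langle\mu_{\mathbf j}\rangle$, based at the images of the base points. We define the two edge maps of $\hat H_{\mathbf j}$ for $\mathbf j=(\mathbf i,i)$ of level $l$.

\emph{Parent side.} The map $\mathrm{id}\times\bar\alpha_{l,i}$ identifies $\mathbb T^l\times\partial B_{R_l}$ with $\mathbb T^{l-1}\times\partial A_{l,i}\subset\mathbb T^{l-1}\times Y_l$. This inclusion and the path $\rho_{\mathbf i}(c_{\mathbf j})$ define a map $\hat H_{\mathbf j}\to\hat G_{\mathbf i}$ of the form $\mathbb Z^{l-1}\times\pi_1(\partial A_{l,i})\to\mathbb Z^{l-1}\times\Gamma_l$, which is injective by Proposition~\ref{prop:chain}(iii). Under the identification, $\rho_{\mathbf i}$ and $\rho'_{\mathbf j}$ agree on $\partial Q_{\mathbf j}$, since both forget $S_{l+1},\dots,S_m$. So the square formed by the edge maps, $\rho'_{\mathbf j*}$ and $\rho_{\mathbf i*}$ commutes.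

\emph{Child side.} On $\partial Q_{\mathbf j}$ the map $\rho_{\mathbf j}$ is the projection to $\mathbb T^l\times\partial V_{l+1}$ followed by the inclusion in $\mathbb T^l\times Y_{l+1}$. On fundamental groups it kills the circles $S_{l+2},\dots,S_m$ by projection and the circle $S_{l+1}$ by Proposition~\ref{prop:chain}(i). These circles generate the kernel of the surjection $\rho'_{\mathbf j*}\colon H_{\mathbf j}\to\hat H_{\mathbf j}$, so there is a unique homomorphism $\hat H_{\mathbf j}\to\hat G_{\mathbf j}$ that makes the square commute. It is the identity on $\mathbb Z^l$ and sends $\mu_{\mathbf j}$ to the meridian of $V_{l+1}$ in $\Gamma_{l+1}$, so it is injective by Proposition~\ref{prop:chain}(ii).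

Let $\hat G$ be the tree product of the second tree. Lemma~\ref{lem:tree} gives $\Theta\colon\pi_1(W)\to\hat G$ and embeddings $\hat G_{\mathbf i}\subset\hat G$. At the root, $\rho_\emptyset$ kills $\gamma_2,\dots,\gamma_m$ by projection and $\gamma_1$ by Proposition~\ref{prop:chain}(i), and it sends $\mu$ to the meridian of $V_1$, which has infinite order in $\Gamma_1\subset\hat G$. A tube $Q_{(\mathbf i,i)}$ of level $m$ has boundary $\mathbb T^{m-1}\times\partial A_{m,i}\subset W_{\mathbf i}$, and up to conjugation the composite in the statement is
\[
\mathbb Z^{m-1}\times\pi_1(\partial A_{m,i})\to\mathbb Z^{m-1}\times\Gamma_m=\hat G_{\mathbf i}\subset\hat G,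
\]
which is injective by Proposition~\ref{prop:chain}(iii).
\end{proof}

\begin{corollary}\label{cor:incomp}
For every boundary component $\Sigma$ of $W$ the map $\pi_1(\Sigma)\to\pi_1(W)$ is injective.
\end{corollary}

\begin{proof}
For $\Sigma=\partial Q_{\mathbf i}$ even the composite with $\Theta$ is injective. For $\Sigma=\partial Z$ suppose $\mu^a\prod_j\gamma_j^{b_j}=1$ in $\pi_1(W)$. In $\pi_1(Z)=\mathbb Z^m$ the loop $\mu$ is trivial and the $\gamma_j$ form a basis, so all $b_j$ vanish. Applying $\Theta$ gives $\Theta(\mu)^a=1$, so $a=0$.
\end{proof}

\section{The complement of $X$}\label{sec:wild}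

It suffices to follow one component of $K$. We take the type $0=(0,\dots,0)$, for which $b_0=0$, and put
\[
E_0=K_0=P^0,\qquad E_p=K^{(p)}\cap E_0,\qquad X_0=X\cap E_0=\bigcap_pE_p .
\]
By Corollary~\ref{cor:ifs} the sets $\phi_w(K_s)$ with $|w|=p$ are pairwise disjoint, and the components of $E_p$ are those among them that lie in $E_0$. A set $\phi_{w'}(\phi_{s',k}(K))$ with $|w'|=p$ lies in $\phi_{w'}(\operatorname{int}K_{s'})$, so a component $C=\phi_w(K_s)$ of $E_p$ satisfies $E_{p+1}\cap C=\phi_w(\bigcup_k\phi_{s,k}(K))$. By Proposition~\ref{prop:model}, $C\setminus\operatorname{int}E_{p+1}$ is homeomorphic to $W$, with $\partial C$ corresponding to $\partial Z$ and the other boundary components to the $\partial Q_{\mathbf i}$. For $C=E_0$ the classes $\gamma_j$ and $\mu$ correspond to the $\varphi_j$-circles and the meridian of $\partial E_0$, which we denote by the same letters. We take the base point in $\partial E_0$ at a point with $z=(0,\delta)$.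

\begin{proposition}\label{prop:mu}
The loop $\mu\subset\partial K_0$ lies in $\mathbb R^n\setminus X$ and has infinite order in $\pi_1(\mathbb R^n\setminus X)$.
\end{proposition}

\begin{proof}
We construct, for each $p\ge1$, a homomorphism from $\pi_1(\mathbb R^n\setminus\operatorname{int}E_p)$ that sends $\mu$ to an element of infinite order, by treating the inside and the outside of $\partial E_0$ separately.

\emph{Inside.} The manifold $E_0\setminus\operatorname{int}E_p$ is the union of the pieces $C\setminus\operatorname{int}E_{l+1}$, where $C$ runs through the components of $E_l$, $0\le l<p$. They are glued in the pattern of a tree with root $E_0\setminus\operatorname{int}E_1$ along the tori $\partial C$, $1\le l<p$, and the fundamental group is the tree product. Form a second tree of groups by replacing the root group $\pi_1(W)$ by $\hat G$ and composing the edge maps into it with $\Theta$; all other groups and maps are unchanged. The edge maps into $\hat G$ are injective by Proposition~\ref{prop:stage}, and the others by Corollary~\ref{cor:incomp}. Let $\mathcal G_p$ be the tree product of the second tree. Lemma~\ref{lem:tree}, applied to $\Theta$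 at the root and the identity elsewhere, shows that $\hat G\subset\mathcal G_p$ and gives a homomorphism $\pi_1(E_0\setminus\operatorname{int}E_p)\to\mathcal G_p$ with $\gamma_j\mapsto1$ and $\mu\mapsto\Theta(\mu)$. The element $\Theta(\mu)$ has infinite order in $\mathcal G_p$.

\emph{Outside.} The manifold $\mathbb R^n\setminus\operatorname{int}E_0$ is connected: a component that missed the connected boundary $\partial E_0$ would be open and closed in $\mathbb R^n$. Let $J$ be its fundamental group and $\chi\colon J\to\mathbb Z$ the linking number with the oriented core torus $f^0(\mathbb T^m)$. The meridian bounds the disk $F^0(\{\varphi\}\times B_\delta)$, which meets the core once and transversally, so $\chi(\mu)=\pm1$. The loops $\gamma_j$ are trivial in $J$; this is where the type $0$ is convenient. For $s=0$ we have $\beta_l=e_{m+2}$ for all $l$, and all $\nu_l$ are orthogonal to $e_{m+2}$. So the last coordinate of $F^0(\varphi,u,v)$ is $v$, and $\operatorname{int}E_0$ lies in the slab $|x_n|<\delta$. The $\varphi_j$-circle through the base point lies in the convex half-space $x_n\ge\delta$, which is contained in $\mathbb R^n\setminus\operatorname{int}E_0$.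

\emph{Gluing.} The homomorphism $J\to\mathcal G_p$, $\omega\mapsto\Theta(\mu)^{\chi(\omega)\chi(\mu)}$, sends $\mu$ to $\Theta(\mu)$ and each $\gamma_j$ to $1$. So it agrees with the inside homomorphism on the generators of $\pi_1(\partial E_0)$, and van Kampen's theorem gives a homomorphism $\pi_1(\mathbb R^n\setminus\operatorname{int}E_p)\to\mathcal G_p$ with $\mu\mapsto\Theta(\mu)$. Thus no nonzero power of $\mu$ is trivial in $\pi_1(\mathbb R^n\setminus\operatorname{int}E_p)$, for any $p\ge1$.

\emph{The limit.} A null-homotopy of a power of $\mu$ in $\mathbb R^n\setminus X_0$ has compact image disjoint from the intersection of the decreasing compact sets $E_p$, so it misses $E_p$ for large $p$. Hence $\mu$ has infinite order in $\pi_1(\mathbb R^n\setminus X_0)$. Since $X\subset\operatorname{int}K$ and $\partial K_0\subset\partial K$, the loop $\mu$ lies in $\mathbb R^n\setminus X$, which is a subset of $\mathbb R^n\setminus X_0$; so it has infinite order there as well.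
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take the set $K$ of Section~\ref{sec:shapes} and the similarities $\phi_{s,k}$ of Section~\ref{sec:sim}. Corollary~\ref{cor:ifs} gives the disjointness and the inclusion in $\operatorname{int}K$, and Lemma~\ref{lem:ifs} shows that $X$ is a quasi-self-similar Cantor set with maps $f_B$ as stated. By Proposition~\ref{prop:mu}, $\pi_1(\mathbb R^n\setminus X)\ne1$, and by Corollary~\ref{cor:tame}, $X$ is wild.
\end{proof}

\section{Hausdorff dimension}\label{sec:dim}

\subsection{Every dimension in $(n-2,n)$ occurs}
The Moran--Hutchinson formula says that, under the hypotheses of Lemma~\ref{lem:ifs}, the attractor has dimension $\log M/\log(1/\varepsilon)$. The set $X$ has dimension close to $n-2$ when $N$ is large, and we raise the dimension by adding a disjoint self-similar Cantor set.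

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
For the family $\phi_{s,k}$ we have $M=(2N)^m$ and $1/\varepsilon=3N/2\pi$, so
\[
\dim_HX=m\,\frac{\log(2N)}{\log(3N/2\pi)} .
\]
This exceeds $m=n-2$ and tends to $n-2$ as $N\to\infty$, and every large $N$ is allowed. Given $d\in(n-2,n)$, choose $N$ with $\dim_HX<d$.

Let $\varepsilon'=2^{-n/d}<\frac12$. The $2^n$ similarities $x\mapsto\varepsilon'x+(1-\varepsilon')s$, $s\in\{0,1\}^n$, map the cube $[0,1]^n$ onto pairwise disjoint subcubes. By Lemma~\ref{lem:ifs} their attractor is a quasi-self-similar Cantor set, and its dimension is $\log2^n/\log2^{n/d}=d$. Let $U$ be a translate of it that is disjoint from $K$. Then $X\cup U$ is a Cantor set of dimension $d$. The loop $\mu\subset K$ lies in the complement of $X\cup U$ and is essential in the larger set $\mathbb R^n\setminus X$, so $X\cup U$ is wild by Corollary~\ref{cor:tame}.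

Let $(r_0,L)$ and $(r_0',L')$ be the radii and constants of $X$ and $U$, and put $r_1=\min(r_0,r_0',\frac14\operatorname{dist}(X,U))$ and $L_1=\max(Lr_0,L'r_0')/r_1$. A ball of radius $r<r_1$ meets at most one of the two sets, say $X$, and we use the map $f_B$ for $X$. Since $L\le Lr_0/r_1\le L_1$ and $r_1\le r_0$, we have $Lr_0/r\le L_1r_1/r$ and $r_0/(Lr)\ge r_1/(L_1r)$. The same computation applies to $U$. So $X\cup U$ is $L_1$-quasi-self-similar with radius $r_1$.
\end{proof}

\subsection{The upper bound}
If a quasi-self-similar set were nearly dense in some small balls, magnifying these balls and passing to a limit would embed a whole ball in the set. For a totally disconnected set this is impossible, so the set has holes of definite relative size at all scales.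

\begin{lemma}\label{lem:porous}
Let $X\subset\mathbb R^n$ be an $L$-quasi-self-similar Cantor set with radius $r_0$. There is $c>0$ such that every open ball $B(x,r)$ with $x\in X$ and $0<r<r_0$ contains an open ball of radius $cr$ disjoint from $X$.
\end{lemma}

\begin{proof}
Otherwise, for each $k\ge2$ there are $x_k\in X$ and $\rho_k<r_0$ such that every open ball of radius $\rho_k/k$ in $B_k=B(x_k,\rho_k)$ meets $X$. Let $\mathbb U$ be the open unit ball and $A_k=\{a\in\mathbb U:x_k+\rho_ka\in X\}$. For $b\in\mathbb U$ the ball of radius $1/k$ about $(1-1/k)b$ lies in $\mathbb U$ and meets $A_k$, so $b$ is within $2/k$ of $A_k$. The maps $g_k\colon A_k\to X$, $g_k(a)=f_{B_k}(x_k+\rho_ka)$, satisfy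
\[
\frac{r_0}L|a-a'|\le|g_k(a)-g_k(a')|\le Lr_0|a-a'| .
\]
Let $D_0\subset\mathbb U$ be countable and dense, and for $b\in D_0$ choose $b_k\in A_k$ with $|b_k-b|\le2/k$. Since $X$ is compact, along a diagonal subsequence $g_k(b_k)$ converges for every $b\in D_0$ to some $G(b)\in X$, and $G$ satisfies the same two inequalities. So $G$ extends to an injective continuous map $\mathbb U\to X$, whose image is connected and has more than one point. This contradicts total disconnectedness.
\end{proof}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:B}(ii)]
Let $c$ be as in Lemma~\ref{lem:porous}, and let $M$ be a multiple of $3$ with $\sqrt n/M<c/3$. Divide a closed cube $Q$ of side $h<r_0$ into $M^n$ equal closed subcubes. We claim that one of them misses $X$. The concentric cube of side $h/3$ is a union of subcubes, so the claim holds if it misses $X$. Otherwise it contains a point $x\in X$, and $B(x,h/3)\subset Q$ contains an open ball of radius $ch/3$ that misses $X$. A subcube that contains the center of this ball has diameter $\sqrt n\,h/M<ch/3$, so it lies in the ball.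

Cover $X$ by $M_0$ cubes of side $h<r_0$ and iterate: for each $k$ the set $X$ is covered by $M_0(M^n-1)^k$ cubes of side $hM^{-k}$. For $t>\log(M^n-1)/\log M$ the sum of the $t$th powers of their diameters tends to $0$. Hence $\dim_HX\le\log(M^n-1)/\log M<n$.
\end{proof}

\subsection{The lower bound}
Lemma~\ref{lem:push} already shows that $\mathcal H^{n-2}(X)>0$ whenever $\pi_1(\mathbb R^n\setminus X)\ne1$. To treat all wild Cantor sets we use its local form together with a taming theorem. A set $G\subset\mathbb R^n$ is \emph{$1$-ULC} if for every $\eta>0$ there is $\varsigma>0$ such that every loop in $G$ of diameter less than $\varsigma$ is null-homotopic in a subset of $G$ of diameter less than $\eta$. McMillan's theorem~\cite{McM} states that for $n\ge5$ a Cantor set in $\mathbb R^n$ whose complement is $1$-ULC is tame. This is the only place where $n\ge5$ is used.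

\begin{proof}[Proof of the second assertion of Theorem~\ref{thm:B}(ii)]
Let $n\ge5$, and let $X\subset\mathbb R^n$ be a Cantor set with $\mathcal H^{n-2}(X)=0$. A loop in $\mathbb R^n\setminus X$ of diameter less than $\varsigma$ lies in the open ball $O$ of radius $\varsigma$ about one of its points and is null-homotopic in $O$. By Lemma~\ref{lem:push} it is null-homotopic in $O\setminus X$, a set of diameter at most $2\varsigma$. So $\mathbb R^n\setminus X$ is $1$-ULC, and $X$ is tame. Therefore a wild Cantor set has $\mathcal H^{n-2}(X)>0$, and this implies $\dim_HX\ge n-2$.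
\end{proof}

\begin{thebibliography}{9}

\bibitem{McM}
D.~R. McMillan, Jr., \emph{Taming Cantor sets in $E^n$}, Bull. Amer. Math. Soc. \textbf{70} (1964), 706--708.

\bibitem{PW}
Pekka Pankka and Jang-Mei Wu, \emph{Quasiregular cobordism theorem}, arXiv:1904.09095 (2019).

\end{thebibliography}
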